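\title{Colliding branch points of rational bisections on a rational elliptic surface}

\begin{abstract}
Let $\pi:R\to\mathbb P^1$ be a general rational elliptic surface and $L$ a globally generated line bundle with $-K_R\cdot L=2$. The rational curves in $|L|$ move in a one-parameter family, the Severi curve, and each of them is a double cover of $\mathbb P^1$ with two branch points. This defines a map $f_L$ from the normalized Severi curve to $\operatorname{Sym}^2\mathbb P^1\cong\mathbb P^2$. We compute the intersection multiplicity of $f_L$ with the diagonal conic at a cycle $s_1+s_2+mN$ made of two sections and $m\ge1$ copies of a nodal fiber: it is $2\sigma_1(m)$ if $s_1\ne s_2$, and if $s_1=s_2$ it is $\sigma_1(m)$ or $\sigma_1(m)-1$ according as $m$ is not or is a square. The proof uniformizes $R$ near $N$ and identifies the relevant branches of the Severi curve with branches of plane curve germs $X_2^k=(\text{unit})\cdot X_1^l$, $kl=m$. We also list these branches with their contact orders, classify all points that $f_L$ sends to the diagonal, and obtain a closed formula for the degree of $f_L$.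
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The Severi curve and its branch map}

We work over $\mathbb C$. Let $R$ be the blow-up of $\mathbb P^2$ at the nine base points of a pencil of plane cubics. The pencil defines an elliptic fibration $\pi:R\to\mathbb P^1$ with fiber class $F=-K_R$; we write $F_t=\pi^{-1}(t)$. A \emph{section} is a curve $s\subset R$ mapped isomorphically onto $\mathbb P^1$. Adjunction gives $s^2=-1$, so a section is determined by its class.

Let $L$ be a globally generated line bundle on $R$, not pulled back from $\mathbb P^1$, with $F\cdot L=2$. Members of $|L|$ meet the fibers in two points; they are \emph{bisections}, of arithmetic genus $g=\frac12L^2$ by adjunction. Since $L^2\ge0$ and $(2s)^2=-4$, we have $L\ne2s$ for every section $s$, and therefore an irreducible member of $|L|$ is reduced. Riemann--Roch gives $\chi(L)-1=g+1$, and geometric genus $0$ should impose $g$ conditions, so one expects the rational members to form a curve. The \emph{Severi curve} $V(L)\subset|L|$ is the Zariski closure of the locus of irreducible rational members. It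 is indeed a curve, and all but finitely many of its points are irreducible rational curves (Section~\ref{sec:normal}). Let $\widetilde V(L)$ be its normalization, and for $Q\in\widetilde V(L)$ let $B_Q\in|L|$ be the corresponding cycle.

The normalization of an irreducible rational bisection is a double cover $\mathbb P^1\to\mathbb P^1$, so it has two distinct branch points. Recording them gives a rational map from a smooth projective curve to a projective plane, hence a morphism
\[
f_L:\widetilde V(L)\longrightarrow \operatorname{Sym}^2\mathbb P^1\cong\mathbb P^2 .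
\]
Here $\operatorname{Sym}^2\mathbb P^1$ is the space of binary quadratic forms up to scale. The forms that vanish at a given point $t$ make up a line, so $\deg f_L^*\mathcal O(1)$ is the number of rational bisections branched over a general point $t$. The forms with a double root make up the \emph{diagonal conic} $\Delta$, and
\[
2\deg f_L^*\mathcal O(1)=\sum_{P\in\widetilde V(L)}\operatorname{ord}_Pf_L^*\Delta ,
\]
where $\operatorname{ord}_Pf_L^*\Delta$ is the order of vanishing at $P$ of the pullback of a local equation of $\Delta$ (it is $0$ if $f_L(P)\notin\Delta$). When the two branch points collide, the double cover breaks into two copies of $\mathbb P^1$ and the bisection becomes reducible. So the degree of $f_L$ can be read off from reducible members of $|L|$, once one knows which of them occur and with which multiplicities.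

The cycles $B_P$ with $f_L(P)\in\Delta$ are called \emph{telltales}. A \emph{simple} telltale is a sum $s_1+s_2$ of two distinct sections. A \emph{non-simple} telltale is a cycle $s_1+s_2+mN$ with $m\ge1$, $N$ a nodal fiber and $s_1,s_2$ possibly equal sections. The \emph{multiplicity of $f_L$ with $\Delta$} at a cycle $Z\in|L|$ is the sum of $\operatorname{ord}_Pf_L^*\Delta$ over all $P$ with $B_P=Z$. The problem is to determine this number at a non-simple telltale. The problem and the formula of Theorem~\ref{thm:main} come from the paper \cite{GHS} of Greer, Helfer and Sheridan; we prove the formula.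

\subsection{Results}

The pair $(R,L)$ is assumed general: we order the base points $p_1,\dots,p_9$, fix the class of $L$ in $\operatorname{Pic}R=\mathbb ZH\oplus\mathbb ZE_1\oplus\dots\oplus\mathbb ZE_9$, and take a general pencil. Generality is used only in the following form. All fibers of $\pi$ are irreducible, exactly $12$ are singular, each of these is nodal (type $I_1$), and
\begin{itemize}
\item[(G)] if $s_1\ne s_2$ are sections with $s_1+s_2+mF=L$ for some $m\ge0$, then $s_1$ and $s_2$ do not meet on a nodal fiber.
\end{itemize}
Lemma~\ref{lem:G} shows that (G) holds for a general pencil. Put $\sigma_1(m)=\sum_{d\mid m}d$.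

\begin{theorem}\label{thm:main}
Let $m\ge1$, let $N$ be a nodal fiber, and let $Z_0=s_1+s_2+mN\in|L|$. Then
\[
\sum_{B_P=Z_0}\operatorname{ord}_Pf_L^*\Delta=
\begin{cases}
2\sigma_1(m) & \text{if } s_1\ne s_2,\\
\sigma_1(m) & \text{if } s_1=s_2 \text{ and } m \text{ is not a square},\\
\sigma_1(m)-1 & \text{if } s_1=s_2 \text{ and } m \text{ is a square}.
\end{cases}
\]
\end{theorem}

\begin{theorem}\label{thm:refined}
\textup{(a)} In Theorem~\ref{thm:main}, the points $P$ over $Z_0$ with $f_L(P)\in\Delta$ are the following.
\begin{itemize}
\item If $s_1\ne s_2$: for each ordered factorization $m=kl$, exactly $\gcd(k,l)$ points, each of multiplicity $(k+l)/\gcd(k,l)$.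
\item If $s_1=s_2$: for each factorization $m=kl$ with $k<l$, exactly $\gcd(k,l)$ points, each of multiplicity $(k+l)/\gcd(k,l)$. If $m=n^2$, there are in addition $\lfloor(n-1)/2\rfloor$ points of multiplicity $2$ and, if $n$ is even, one point of multiplicity $1$.
\end{itemize}
\textup{(b)} If $f_L(P)\in\Delta$, then $B_P$ is either $s_1+s_2$ with $s_1\ne s_2$, or $s_1+s_2+mN$ with $m\ge1$ and $N$ nodal. The total multiplicity over a simple telltale $s_1+s_2$ is $s_1\cdot s_2$. Hence
\begin{multline}\label{eq:degree}
2\deg f_L^*\mathcal O(1)=\sum_{\substack{\{s_1,s_2\},\ s_1\ne s_2\\ s_1+s_2=L}}s_1\cdot s_2\\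
+12\sum_{m\ge1}\Biggl(\ \sum_{\substack{\{s_1,s_2\},\ s_1\ne s_2\\ s_1+s_2=L-mF}}2\sigma_1(m)+\sum_{s:\ 2s=L-mF}\bigl(\sigma_1(m)-\epsilon(m)\bigr)\Biggr),
\end{multline}
where $\epsilon(m)=1$ if $m$ is a square and $\epsilon(m)=0$ otherwise.
\end{theorem}

The number $2\sigma_1(m)$ enters as $\sum_{kl=m}(k+l)$: each ordered factorization of $m$ is one way for a bisection to wrap around $N$, and it contributes $k+l$. When $s_1=s_2$, the two sheets of the bisection play symmetric roles, and one would guess half of this, $\sigma_1(m)$. The guess is off by one when $m=n^2$, because one of the $n$ candidate families for $k=l=n$ collapses onto double covers of the section (Remark~\ref{rem:diagonal}). For instance, no point over $2s+N$ is sent to $\Delta$, and over $2s+4N$ there are two such points, of multiplicities $5$ and $1$, in total $6=\sigma_1(4)-1$.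

Section~\ref{sec:examples} contains two classical examples and a model computation that displays the mechanism. The proof turns the model into an exact statement. A bisection whose branch points are close to a point $t_0$ is close to $s_1\cup s_2$ away from $t_0$ (Section~\ref{sec:prelim}). Gluing the inner part of such a curve to the two outer parts is a linear problem with one scalar obstruction (Section~\ref{sec:glue}). At a nodal fiber the obstruction becomes the equation of a plane curve germ (Section~\ref{sec:nodal}), whose branches we match with branches of $\widetilde V(L)$ in Section~\ref{sec:proof}. Section~\ref{sec:simple} treats smooth fibers.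

\section{Two examples and a model computation}\label{sec:examples}

Nothing in this section is used in the proofs. For $L=s_1+s_2+mF$ we have
\begin{equation}\label{eq:L2}
L^2=-2+2\,s_1\cdot s_2+4m ,
\end{equation}
which reads $L^2=-4+4m$ when $s_1=s_2$.

\subsection{Lines through a base point}

Let $L=H-E_1$, so $g=0$ and $V(L)=|L|\cong\mathbb P^1$ is the pencil of lines through $p_1$. Sending a point of a smooth fiber $F_t$ to the member of $|L|$ through it is a degree $2$ map $F_t\to\mathbb P^1$, with $4$ ramification points. So $\deg f_L^*\mathcal O(1)=4$. In \eqref{eq:degree}, relation \eqref{eq:L2} forces $m=0$ and $s_1\cdot s_2=1$ when $s_1\ne s_2$, and forces $m=1$, with weight $\sigma_1(1)-1=0$, when $s_1=s_2$. The reducible members are $E_j+(H-E_1-E_j)$ for $j=2,\dots,9$, so the right side of \eqref{eq:degree} is $8=2\cdot4$.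

\subsection{Tangent lines of a plane quartic}

Let $L=F+E_8+E_9$, so $g=1$. Contracting $E_8$ and $E_9$ gives a del Pezzo surface $Y$ of degree $2$, and $L$ is the pullback of $-K_Y$. The anticanonical map $Y\to\mathbb P^2$ is a double cover branched along a smooth quartic $\mathcal Q$. Members of $|L|$ are the preimages of lines, the points $p_8\ne p_9$ form the preimage of a point $O\notin\mathcal Q$, and $\pi$ is induced by the projection from $O$. Rational members come from tangent lines, so $\widetilde V(L)=\mathcal Q$ through $q\mapsto T_q\mathcal Q$. If $T_q\mathcal Q\cdot\mathcal Q=2q+r+r'$, then $f_L(q)$ is the pair of lines $Or$, $Or'$.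

A general line through $O$ meets $\mathcal Q$ in $4$ points $r$. Projection from $r$ is a degree $3$ map from a curve of genus $3$, with $10=12-2$ ramification points. So $\deg f_L^*\mathcal O(1)=4\cdot10=40$. The lines $Or$ and $Or'$ coincide in two cases. Either $r=r'$, which happens at the $56$ contact points of the $28$ bitangents; these give the simple telltales, with $s_1\cdot s_2=2$. Or $O\in T_q\mathcal Q$, which happens for $12$ points $q_0$; these give the cycles $E_8+E_9+N$.

The multiplicity at $q_0$ can be computed by hand. Take affine coordinates with origin $O$ and with $T_{q_0}\mathcal Q$ as horizontal axis, and write $\mathcal Q$ near $q_0=(\xi_0,0)$ as the graph of a function $\phi$. We have $\xi_0\ne0$, and $\phi''(\xi_0)\ne0$ and $r\neq r'$ because $N$ is nodal and irreducible. The tangent line at $(\xi,\phi(\xi))$ has slope $\phi'(\xi)$ and intercept $\iota_0(\xi)=\phi(\xi)-\xi\phi'(\xi)$, and $\iota_0'(\xi_0)=-\xi_0\phi''(\xi_0)\ne0$. If $r,r'$ have abscissas $\xi_r\ne\xi_{r'}$, the slopes of $Or$ and $Or'$ are $p=\phi'(\xi)+\iota_0/\xi_r$ and $p'=\phi'(\xi)+\iota_0/\xi_{r'}$.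 So $p-p'$ has a simple zero at $\xi_0$, and the local equation $(p-p')^2$ of $\Delta$ vanishes to order $2=2\sigma_1(1)$. The total is $28\cdot2+12\cdot2=80=2\cdot40$, as in \eqref{eq:degree}.

\subsection{The model at a nodal fiber}\label{sec:model}

Near a nodal fiber $N=F_0$ there is a coordinate $t$ on the base and a map $\Phi(u,t)$ from $\mathbb C^*\times\{|t|<\rho\}$ onto $R$ minus the node which identifies $F_t$ with $\mathbb C^*/t^{\mathbb Z}$ for $t\ne0$ and $N\setminus\{\text{node}\}$ with $\mathbb C^*$ (Lemma~\ref{lem:tate}). In the model we pretend that $s_i=\Phi(\alpha_i,t)$ with constants $\alpha_i$, and we impose closeness to $s_1,s_2$ as exact limits at the two ends of the curve.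

A double cover with branch points near $0$ can be written
\[
t=\frac{(x-x_1)(x-x_2)}{x},\qquad x\in\mathbb C^*,
\]
with $x_1,x_2$ small. The points over $t=0$ are $x_1,x_2$. The ramification points are $x=\pm\sqrt{x_1x_2}$, the branch points are $p,p'=-(x_1+x_2)\pm2\sqrt{x_1x_2}$, and $(p-p')^2=16x_1x_2$. So $x_1x_2$ is an equation of $\Delta$. A bisection is $x\mapsto\Phi(u(x),t(x))$ for a function $u$. At $x_1$ and $x_2$ the function $u$ may have zeros or poles: if $x_1\ne x_2$, then $u=t^n\mu$ with $\mu$ a unit, and $\Phi(t^n\mu,t)=\Phi(\mu,t)$ extends. The conditions at the ends are $u\to\alpha_1$ as $x\to\infty$ and $u/t^d\to\alpha_2$ as $x\to0$, for some integer $d$. The first condition gives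
\[
u=\alpha_1\Bigl(1-\frac{x_1}{x}\Bigr)^a\Bigl(1-\frac{x_2}{x}\Bigr)^b .
\]
As $x\to0$ we have $u\sim\alpha_1(-x_1)^a(-x_2)^bx^{-a-b}$ and $t\sim x_1x_2x^{-1}$, so the second condition says $d=a+b$ and
\begin{equation}\label{eq:model}
(-x_1)^b(-x_2)^a=\alpha_1/\alpha_2 .
\end{equation}
If $a$ and $b$ are not both zero, this curve in the $(x_1,x_2)$-plane passes through the origin only if $a$ and $b$ have opposite signs.

Take $(a,b)=(1,-1)$. Then $u=\alpha_1(x-x_1)/(x-x_2)$ and $x_2=(\alpha_1/\alpha_2)x_1$. On the scale $x=x_1\xi$ we have $t\to0$ as $x_1\to0$, while $u=\alpha_1(\xi-1)/(\xi-\alpha_1/\alpha_2)$ has degree $1$ in $\xi$ if $\alpha_1\ne\alpha_2$. So the limit contains $N$ once, the family is one smooth branch with parameter $x_1$, and $x_1x_2$ vanishes to order $2$, as in the quartic example. If $\alpha_1=\alpha_2$, then $x_1=x_2$ and $u$ is constant: the map is a double cover of the section, not a bisection, and the contribution is $0=\sigma_1(1)-1$.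

Take $(a,b)=(1,-2)$. Then $u=\alpha_1x(x-x_1)/(x-x_2)^2$ and $-x_2=(\alpha_1/\alpha_2)x_1^2$. On the scale $x=x_1\xi$ we get $u\to\alpha_1(\xi-1)/\xi$. On the scale $x=x_2\xi$ the function $u$ blows up, but $ut\to\alpha_2/(1-\xi)$. Each scale shows one copy of $N$, in agreement with $m=-ab=2$, and $x_1x_2$ vanishes to order $3$. Together with $(a,b)=(2,-1)$ this gives $6=2\sigma_1(2)$.

In general $(a,b)=(k,-l)$, and \eqref{eq:model} is the curve $(-x_2)^k=(\alpha_1/\alpha_2)(-x_1)^l$, along whose branches $x_1x_2$ vanishes to total order $k+l$. The proof has to supply three things: an exact version of \eqref{eq:model} on the actual surface, the equality $m=-ab$, and a comparison of these plane curves with $\widetilde V(L)$.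

\section{Preliminaries}\label{sec:prelim}

\subsection{Sections do not meet on nodal fibers}

\begin{lemma}\label{lem:G}
Only finitely many pairs of classes $s_1\ne s_2$ can occur in \textup{(G)}, and \textup{(G)} holds for a general pencil.
\end{lemma}

\begin{proof}
Let $s_1+s_2+mF=L$ with $s_1\ne s_2$ and $m\ge0$. Since $s_1\cdot s_2\ge0$, relation \eqref{eq:L2} bounds $m$ and $s_1\cdot s_2$, hence $s_1\cdot(L+F)=s_1\cdot s_2+m$. Since $(L+F)^2=2g+4>0$, the intersection form is negative definite on $(L+F)^\perp$ by the Hodge index theorem. So finitely many classes $s_1$ have $s_1^2=-1$ and bounded $s_1\cdot(L+F)$, and the same holds for $s_2$.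

Fix classes $s_1\ne s_2$ with $s_i^2=-1$ and $s_i\cdot F=1$, and write $s_1-s_2=a_0H-\sum a_iE_i$, so that $3a_0=\sum a_i$. We show that the pencils with nine distinct base points for which sections of these classes meet on an irreducible nodal member form a subset of dimension at most $15$ of the $16$-dimensional Grassmannian of pencils.

Fix an irreducible nodal cubic $N_0$; every other one is projectively equivalent to it. Identify its smooth locus with $\mathbb C^*$, with a flex as identity. Then a divisor $\sum n_j[z_j]$ of degree $0$ on the smooth locus is principal if and only if $\prod z_j^{n_j}=1$, and collinear triples have product $1$. If $N_0$ belongs to a pencil with nine distinct base points, these avoid the node, since a cubic through the node meets $N_0$ there with multiplicity at least $2$. Nine distinct smooth points are cut out by another cubic if and only if their product is $1$, and they determine this cubic modulo the equation of $N_0$. Let $T=\{(p_i)\in(\mathbb C^*)^9:\prod p_i=1\}$, a torus of dimension $8$. Every pencil with ordered distinct base points and a chosen irreducible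 nodal member $N$ thus comes from a point of $\operatorname{PGL}_3\times T$, which is irreducible of dimension $16$.

A section meets $N$ in one smooth point. If the two sections meet $N$ in the same point, then $\mathcal O(s_1-s_2)|_N$ is trivial, that is, $\prod p_i^{a_i}=1$. A character of $(\mathbb C^*)^9$ is trivial on $T$ only if it is a power of $\prod p_i$. In that case all $a_i$ equal some $a$, so $s_1=s_2+aF$, and $-1=s_1^2=-1+2a$ gives $s_1=s_2$, which is excluded. So the condition defines a proper closed subset of $\operatorname{PGL}_3\times T$, of dimension at most $15$.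
\end{proof}

\subsection{Families of rational bisections}\label{sec:normal}

The numerical condition $-K_R\cdot L=2$ makes a one-parameter family of rational bisections sweep out $R$ without ramification. For an immersion $f:C\to R$ of a smooth curve, $N_f=f^*T_R/T_C$ denotes the normal bundle.

\begin{lemma}\label{lem:etale}
Let $T$ be a smooth connected algebraic curve and $T\to|L|$, $Q\mapsto B_Q$, a nonconstant morphism all but finitely many of whose values are irreducible rational curves. There are a cofinite open set $T^\circ\subset T$, a smooth $\mathbb P^1$-fibration $\mathcal C\to T^\circ$ and a morphism $\phi:\mathcal C\to R$ such that: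
\begin{itemize}
\item[(i)] $\phi$ is \'etale, and for $Q\in T^\circ$ the map $f=\phi|_{\mathcal C_Q}$ is the normalization of $B_Q$ and is an immersion with $N_f\cong\mathcal O$;
\item[(ii)] for each $t_*\in\mathbb P^1$, only finitely many of the double covers $\pi\phi|_{\mathcal C_Q}$ are branched over $t_*$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\mathcal C$ be the normalization of the pulled-back universal curve in $T\times R$. In characteristic $0$ its general fiber is smooth and maps birationally onto $B_Q$, so after removing finitely many fibers $\mathcal C$ is a smooth $\mathbb P^1$-fibration and $\phi$ normalizes each $B_Q$.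

(i) The map $\phi$ is dominant, since otherwise $B_Q$ would be constant. So the determinant of $d\phi$ is a nonzero section of $K_{\mathcal C}-\phi^*K_R$. This class has degree $-2-K_R\cdot L=0$ on each fiber, so the zero divisor has no horizontal component and lies in finitely many fibers. Remove them. Then $\phi$ is \'etale, $f$ is an immersion, and $\deg N_f=-K_R\cdot L-2=0$.

(ii) The ramification points of the double covers $\pi\phi|_{\mathcal C_Q}$ form a curve in $\mathcal C$ that is \'etale of degree $2$ over $T^\circ$. If (ii) fails, $\pi\phi$ maps a component $\Gamma$ of this curve to $t_*$. At a point of $\Gamma$, the differential $d(\pi\phi)$ kills the tangent line of the fiber $\mathcal C_Q$ and the tangent line of $\Gamma$, which span the tangent plane. As $\phi$ is \'etale, $d\pi=0$ at the image point, which is therefore a node of a fiber. So $\phi$ maps $\Gamma$ to a finite set, which is impossible for an \'etale map.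
\end{proof}

The lemma explains why $V(L)$ is a curve. The irreducible rational members form a constructible set. Its dimension at each point is at least $1$, because $\dim_{[f]}\operatorname{Mor}(\mathbb P^1,R)\ge-K_R\cdot L+2=4$ and reparametrizations account for $3$. If the dimension were at least $2$, the members through a suitable point $r\in R$, a hyperplane condition, would contain a curve $T$; then $\phi^{-1}(r)$ would meet every fiber of $\mathcal C\to T^\circ$, contradicting (i). A dense constructible subset of a curve is cofinite. We apply the lemma to the components of $\widetilde V(L)$ and call $V^\circ\subset\widetilde V(L)$ the resulting cofinite open set. On $V^\circ$ the map $f_L$ is the branch divisor of the normalization, so $f_L(V^\circ)\cap\Delta=\emptyset$.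

The next lemma goes in the other direction, from analytic families of maps to arcs in a linear system.

\begin{lemma}\label{lem:family}
Let $S$ be a disc with coordinate $\tau$, let $\mathcal C\to S\setminus0$ be a smooth proper family of rational curves $C_\tau$, and let $\beta:\mathcal C\to R$ be holomorphic, with $\beta_\tau$ birational onto its image $B_\tau$ and $\pi\beta_\tau$ of degree $2$. Suppose that the branch points of $\pi\beta_\tau$ tend to $t_0$ as $\tau\to0$ and that the two sheets converge to sections $s_1,s_2$, locally uniformly over $\mathbb P^1\setminus t_0$. Then the $B_\tau$ lie in one linear system $|L'|$, and $\tau\mapsto B_\tau$ extends to a nonconstant holomorphic map $S\to|L'|$ sending $0$ to $s_1+s_2+m'F_{t_0}$ for some $m'\ge0$.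
\end{lemma}

\begin{proof}
The homology class of $B_\tau$ is constant and $\operatorname{Pic}R=H^2(R,\mathbb Z)$, which gives $L'$. By the proper mapping theorem the image of $\mathcal C$ in $R\times(S\setminus0)$ is a hypersurface. It restricts to the reduced divisor $B_\tau$ on each slice, because a general point of $B_\tau$ has one preimage, at which $\beta_\tau$ is an immersion. Its line bundle is, locally over $S\setminus 0$, the pullback of $L'$, so its equation is a holomorphic family of sections of $L'$. The support of a limit of divisors in a linear system is the set of limits of their points. So every limit point of $B_\tau$ in $|L'|$ has support equal to $s_1\cup s_2$ over $\mathbb P^1\setminus t_0$ and has degree $2$ on fibers; it is $s_1+s_2+m'F_{t_0}$, since $F_{t_0}$ is irreducible, and $m'$ is determined by $L'$. The limit is unique, so the map extends continuously, hence holomorphically. It is nonconstant since $B_\tau$ is irreducible and reduced for $\tau\ne0$.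
\end{proof}

\subsection{The group structure and the exponential map}

We recall the standard analytic description of $R$. Fix a section $s_0$ as zero. Then $R^\#=R\setminus\{12\text{ nodes}\}$ is a family of connected commutative Lie groups over $\mathbb P^1$, with fibers elliptic curves or $\mathbb C^*$. Its Lie algebra bundle $\mathcal L$ is the normal bundle of $s_0$, so $\mathcal L\cong\mathcal O(-1)$. The fiberwise exponential $\exp:\mathcal L\to R^\#$ is a surjective local biholomorphism over $\mathbb P^1$ and a homomorphism on fibers, and it is a covering map over the set of points with smooth fiber. It is injective on the compact zero section, hence on a neighborhood $\Omega$ of it. The kernel $\ker\exp=\exp^{-1}(s_0)$ is closed in $\mathcal L$ and locally isomorphic to $\mathbb P^1$; over points with smooth fiber it is a locally constant family of lattices, and over a nodal point it is infinite cyclic.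

A local section $\beta$ of $\pi$ takes values in $R^\#$, because $d\pi\circ d\beta=\mathrm{id}$ and $d\pi=0$ at a node. We call a local section $\eta$ of $\mathcal L$ \emph{small} if it takes values in $\Omega$. A small $\eta$ with $\beta=s+\exp\eta$ is unique, and it exists if $\beta$ is close to the section $s$. To avoid confusion, $\exp$ always denotes this map, and the exponential of a complex number $\eta$ is $e^\eta$.

\begin{lemma}\label{lem:tate}
Let $N=F_0$ be a nodal fiber. There are a coordinate $t$ on a disc $D\ni0$, a trivialization of $\mathcal L|_D$ and a surjective local biholomorphism $\Phi:\mathbb C^*\times D\to R^\#|_D$ over $D$, homomorphic on fibers, with $\exp\eta=\Phi(e^\eta,t)$, whose kernel is $t^{\mathbb Z}$ over $t\ne0$ and trivial over $t=0$. Every continuous section of $\ker\exp$ over a circle around $0$ in $D$ is a constant in $2\pi i\mathbb Z$.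
\end{lemma}

\begin{proof}
Extend a generator of $\ker\exp$ over $0$ to a local section $\varpi$ of $\ker\exp$. It is primitive in the lattice over every point near $0$. Otherwise $\varpi(t_j)=n_j\varpi_j$ with $t_j\to0$, $n_j\ge2$ and $\varpi_j\in\ker\exp$. A subsequence of the $\varpi_j$ converges to an element of $\ker\exp$ over $0$ of norm at most $|\varpi(0)|/2$, that is, to $0$. Then $\varpi_j\in\Omega$ for large $j$, so $\varpi_j=0$, which is absurd.

Trivialize $\mathcal L|_D$ so that $\varpi=2\pi i$. Then $\exp$ factors as $\Phi(e^\eta,\cdot)$. Over $0$ the kernel of $\Phi$ is trivial. Over a point $\ne0$ it is the quotient of a lattice by a primitive vector, an infinite cyclic discrete subgroup of $\mathbb C^*$, with a unique generator $q$ of modulus less than $1$. The function $q$ is holomorphic and bounded on $D\setminus0$, so it extends over $0$. If $q(0)\ne0$, then $q(0)$ lies in the kernel over $0$ by continuity, so $q(0)=1$; this contradicts the injectivity of $\Phi$ near $(1,0)$, since $q$ and $1$ are different points with the same image. So $q(0)=0$. The $j$-invariant $j=q^{-1}+744+\cdots$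 has a simple pole at a fiber of type $I_1$, so $q$ has a simple zero, and we take $t=q$. Over $D\setminus0$ the lattice is generated by $2\pi i$ and $\log t$, and $n_1\cdot2\pi i+n_2\log t$ is single-valued on a circle only if $n_2=0$.
\end{proof}

\subsection{Limits away from the collision point}

A priori a limit cycle could contain fibers over points where nothing happens to the double cover. The maximum principle excludes this.

\begin{lemma}\label{lem:limit}
Let $f_L(P)=2[t_0]$. Then $B_P=s_1+s_2+mF_{t_0}$ with sections $s_1,s_2$ and $m\ge0$. For each compact $K_0\subset\mathbb P^1\setminus t_0$ and $Q\ne P$ near $P$, the normalization of $B_Q$ over $K_0$ consists of two sections of $\pi$, which can be labeled $\beta_1,\beta_2$ so that $\beta_i\to s_i$ uniformly on $K_0$ as $Q\to P$.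
\end{lemma}

\begin{proof}
Write $B_P=Z_h+Z_v$, the horizontal and vertical parts. Let $\Sigma$ be a finite set containing $t_0$, the points under $Z_v$ and the points over which $(Z_h)_{\mathrm{red}}$ is not \'etale. Let $K$ be the complement of small disjoint open discs about the points of $\Sigma$, with the disc about $t_0$ disjoint from $K_0$. For $Q\ne P$ near $P$ both branch points lie in the disc about $t_0$. Its complement is simply connected, so there the normalization of $B_Q$ is a trivial double cover and gives two sections $\beta_1,\beta_2$.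

\emph{Convergence on $K$.} Over $K$, the divisors $B_Q$ converge to $Z_h$. Suppose $Z_h$ is reduced. Then each of the two points of $Z_h$ over $t\in K$ has exactly one point of $B_Q$ near it, and matching nearby points identifies the coverings $B_Q|_K$ and $Z_h|_K$. So $Z_h|_K$ is trivial. As $K\subset\mathbb P^1\setminus\Sigma$ is a homotopy equivalence, $Z_h$ is disconnected over $\mathbb P^1\setminus\Sigma$, so it has two components. Each is finite and birational over $\mathbb P^1$, hence a section: $Z_h=s_1+s_2$, and $\beta_i\to s_i$ on $K$ after labeling. If $Z_h$ is not reduced, then $Z_h=2s$ and both $\beta_i$ tend to $s_1=s_2=s$ on $K$.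

\emph{Convergence on the discs.} Let $D_1$ be the disc about $t'\in\Sigma\setminus t_0$, so small that all fibers over $\overline{D_1}\setminus t'$ are smooth and that Lemma~\ref{lem:tate} applies if $F_{t'}$ is nodal. The section $\beta_i-s_i$ of $R^\#$ lifts through $\exp$ near $t'$. Over $\overline{D_1}\setminus t'$ the map $\exp$ is a covering, and the fundamental group is generated by a small loop on which the lift exists. So the lift extends to a holomorphic section $\xi$ of $\mathcal L$ over $\overline{D_1}$. On $\partial D_1\subset K$ we have $\exp\xi=\exp\zeta$ with $\zeta$ small and tending to $0$, so $\varpi=\xi-\zeta$ is a continuous section of $\ker\exp$ over $\partial D_1$. It extends holomorphically to a section of $\ker\exp$ over $D_1$: if $F_{t'}$ is smooth because the family of lattices is constant over the disc, and if $F_{t'}$ is nodal by the last sentence of Lemma~\ref{lem:tate}. Now $\xi-\varpi$ tends to $0$ on $\partial D_1$, hence on $D_1$ by the maximum principle, and $\beta_i=s_i+\exp(\xi-\varpi)\to s_i$ uniformly on $D_1$. Thus $B_P$ lies in $s_1\cup s_2$ over $D_1$, and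 $F_{t'}\not\subset B_P$. So $Z_v$ is a multiple of the irreducible fiber $F_{t_0}$.
\end{proof}

In particular, if $B_P=s_1+s_2+mN$ with $m\ge1$, $N=F_0$ and $f_L(P)\in\Delta$, then $f_L(P)=2[0]$.

\section{Double covers with nearby branch points}\label{sec:glue}

Fix $t_0\in\mathbb P^1$, a coordinate $t$ centered at $t_0$ and defined near a closed disc $\overline D$, $D=\{|t|<\rho\}$, and a trivialization of $\mathcal L$ over $D$. Put
\[
U=\mathbb P^1\setminus\{|t|\le\rho/2\},\qquad D'=D\cap U,\qquad\gamma=\{|t|=\tfrac34\rho\}\ \text{ (counterclockwise)}.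
\]
By Lemma~\ref{lem:limit}, a bisection with branch points near $t_0$ is given over $U$ by two sections $\eta_1,\eta_2$ of $\mathcal L$. Over $D$ it will be given by a function on the double cover. This section describes the cover and the compatibility condition between the inner and outer data.

\subsection{The covers}

Near $2[t_0]$, the functions $c=\frac12(p+p')$ and $\delta=\frac1{16}(p-p')^2$ of the pair $\{p,p'\}$ are coordinates on $\operatorname{Sym}^2\mathbb P^1$, and $\delta$ is a local equation of $\Delta$. Below, $(c,\delta)$ ranges over a small neighborhood $B$ of the origin, shrunk when needed.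

Let $z$ be an affine coordinate on $\mathbb P^1$ whose pole $\infty$ lies outside $\overline D$. Let $C=C_{c,\delta}\subset\mathbb P^2$ be the conic with affine equation $W^2=(z-z(p))(z-z(p'))$, with the projection $\pi_C:C\to\mathbb P^1$ to the $z$-line and the involution $\iota:W\mapsto-W$. For $\delta\ne0$ it is the smooth double cover branched at $p,p'$; any two such covers are isomorphic over $\mathbb P^1$, and $\iota$ is the only nontrivial automorphism over $\mathbb P^1$. For $\delta=0$ it is a pair of lines meeting over $t=c$.

Over the simply connected set $U$ the right side of the equation has a unique square root with $W/z\to1$ at $\infty$. It has no zeros and a simple pole at $\infty$, depends holomorphically on $(c,\delta)$, and equals $z-z(c)$ for $\delta=0$. Let $U_1\subset C$ be the graph of this root and $U_2=\iota U_1$. We identify $U_1$ and $U_2$ with $U$ through $\pi_C$, and as a function on $U$ the letter $W$ means the root on $U_1$. Let $\gamma_i\subset U_i$ be the lift of $\gamma$.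

Over $D$, the function
\[
k_0=\frac{(z(t)-z(p))(z(t)-z(p'))}{(t-p)(t-p')}
\]
is nonvanishing and holomorphic in $(t,p,p')$ and symmetric in $p,p'$, hence holomorphic in $(t,c,\delta)$. Take the root $\sqrt{k_0}$ that equals $(z(t)-z(c))/(t-c)$ for $\delta=0$, and put $w=W/\sqrt{k_0}$ on $A=\pi_C^{-1}(D)$. Then $w^2=(t-p)(t-p')=(t-c)^2-4\delta$. With $x=\frac12(t-c+w)$ and $y=\frac12(t-c-w)$,
\[
A=\{xy=\delta,\ |t|<\rho\},\qquad t=c+x+y,\qquad\iota:x\leftrightarrow y .
\]
On $A\cap U_1$ we have $x=X(t)$, where $X\in\mathcal O(D')$ is holomorphic in $(c,\delta)$ and equals $t-c$ for $\delta=0$; on $A\cap U_2$ we have $y=X(t)$. For any $0<r<\rho/2$, the sheets $U_i$ and the functions $W$ and $X$ extend over $|t|>r$ if $(c,\delta)$ is small in terms of $r$. For $\delta\ne0$, the surface $A$ is an annulus on which $x$ is a nonvanishing coordinate, $H_1(A)=\mathbb Z\gamma_1$, and $\gamma_1+\gamma_2$ is the oriented boundary of the part $|t|\le\frac34\rho$ (Figure~\ref{fig:annulus}). For $\delta=0$ it consists of two discs meeting at a node, and $\mathcal O(A)$ consists of pairs of holomorphic functions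 that agree at the node.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[black!7] (0,0) circle (2.4);
\fill[white] (0,0) circle (0.3);
\draw (0,0) circle (2.4);
\draw (0,0) circle (0.3);
\draw[thick] (0,0) circle (2.05);
\draw[thick,->] (100:2.05) arc (100:135:2.05);
\draw[thick] (0,0) circle (0.65);
\draw[thick,->] (150:0.65) arc (150:100:0.65);
\draw[dashed] (0,0) circle (1.35);
\node at (135:1.78) {$\gamma_1$};
\node at (125:0.92) {$\gamma_2$};
\fill (60:1.65) circle (1.6pt) node[right] {$x_1$};
\fill (-60:1.05) circle (1.6pt) node[left] {$x_2$};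
\draw[fill=white] (0:1.35) circle (1.8pt) node[right] {$\sqrt\delta$};
\draw[fill=white] (180:1.35) circle (1.8pt) node[below left] {$-\sqrt\delta$};
\end{tikzpicture}
\caption{The part $A=\{xy=\delta\}$ of the double cover lying over the disc $|t|<\rho$, drawn schematically in the $x$-plane. The involution $x\mapsto\delta/x$ fixes the ramification points $\pm\sqrt\delta$, exchanges the points $x_1,x_2$ over $t=0$, and exchanges the two lifts $\gamma_1,\gamma_2$ of the circle $|t|=\frac34\rho$. A bisection is close to the section $s_1$ near the outer boundary and close to $s_2$ near the inner boundary.}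
\label{fig:annulus}
\end{figure}

\subsection{The gluing lemma}

Let $\lambda\in H^0(\mathbb P^1,\mathcal L^{-1})$ be a section with a simple zero at $\infty$ and no other zero. Multiplication by $\lambda$ identifies sections of $\mathcal L$ over $U$ with holomorphic functions vanishing at $\infty$. In the trivialization over $D$, $\lambda$ is a nonvanishing function. For $g\in\mathcal O(D')$ put
\[
M(g)=\oint_\gamma g\,\frac{\lambda\,dz}{W}\bigg/\oint_\gamma\frac{\lambda\,dz}{W}.
\]
For $\delta=0$ we have $W=z-z(c)$, so the denominator is $2\pi i\lambda(c)\ne0$. Thus $M(g)$ is holomorphic in $(c,\delta)\in B$, $M(1)=1$, and by the residue theorem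
\begin{equation}\label{eq:Mdiag}
M(\varphi)(c,0)=\varphi(c)\qquad\text{for }\varphi\in\mathcal O(D).
\end{equation}

\begin{lemma}\label{lem:glue}
Let $(c,\delta)\in B$, with $\delta=0$ allowed, and $g_1,g_2\in\mathcal O(D')$. There are unique $h\in\mathcal O(A)$, $\eta_1,\eta_2\in H^0(U,\mathcal L)$ and $\mu\in\mathbb C$ with
\[
g_1=h-\eta_1+\mu\ \text{ on }A\cap U_1,\qquad g_2=h-\eta_2\ \text{ on }A\cap U_2,
\]
and $\mu=M(g_1-g_2)$. If $(c,\delta)$ and $g_1,g_2$ depend holomorphically on a parameter in a complex manifold $B_1$, then $\eta_1,\eta_2$ are holomorphic on $U\times B_1$, and $h=h^++Wh^-$ with $h^\pm$ holomorphic on $D\times B_1$.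
\end{lemma}

\begin{proof}
Since $M(1)=1$, replacing $g_1$ by $g_1-\mu$ reduces the lemma to this: the problem with $\mu=0$ is solvable if and only if $M(g_1-g_2)=0$, the solution is unique, and it depends holomorphically on parameters. We split everything into even and odd parts under $\iota$.

Each $h\in\mathcal O(A)$ is uniquely $\lambda h=G^+_D+WG^-_D$ with $G^\pm_D\in\mathcal O(D)$. Indeed, the odd part of $\lambda h$ vanishes at the fixed points of $\iota$, where $W$ has simple zeros (for $\delta=0$, on each of the two discs), so it is divisible by $W$, and even functions come from $D$. Each pair $\eta_1,\eta_2$ is uniquely $\lambda\eta_1=G^+_U+WG^-_U$, $\lambda\eta_2=G^+_U-WG^-_U$ with $G^\pm_U\in\mathcal O(U)$, where $G^+_U$ vanishes at $\infty$ and $G^-_U$ vanishes at $\infty$ to order at least $2$; conversely such $G_U^\pm$ define $\eta_1,\eta_2$. The equations $g_i=h-\eta_i$ become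
\[
G^\pm=G^\pm_D-G^\pm_U,\qquad G^+=\frac{\lambda(g_1+g_2)}2,\qquad G^-=\frac{\lambda(g_1-g_2)}{2W}.
\]
By Cauchy's formula, every $G\in\mathcal O(D')$ is $G_D-G_U$, where $G_D$ and $G_U$ are the integrals $\frac1{2\pi i}\oint G(z')\,dz'/(z'-z)$ over circles $|t|=\text{const}$ near the outer and the inner boundary of $D'$. Here $G_D\in\mathcal O(D)$, $G_U\in\mathcal O(U)$, $G_U(\infty)=0$, and these properties determine the splitting by Liouville's theorem. The integrals are holomorphic in parameters. Finally $G_U=-z^{-1}\frac1{2\pi i}\oint_\gamma G\,dz+O(z^{-2})$. So the even equation is always solvable, and the odd one is solvable exactly when $\oint_\gamma G^-dz=0$, that is, $M(g_1-g_2)=0$.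
\end{proof}

\begin{remark}\label{rem:cohom}
The lemma computes the \v Cech cohomology of $\pi_C^*\mathcal L$ for the cover $\{A,U_1,U_2\}$. The even and odd parts are $\mathcal O(-1)$ and $\mathcal O(-2)$ on $\mathbb P^1$, so $h^0=0$ (uniqueness) and $h^1=1$ (one obstruction). This is where $\mathcal L\cong\mathcal O(-1)$ enters, and it is the reason why one equation cuts the surface of branch divisors down to a curve. On $A$ we have $dt=(x-y)\,dx/x=w\,dx/x$, so $\lambda\,dz/W=\kappa\,dx/x$ with the unit $\kappa=\lambda z'(t)/\sqrt{k_0}$. If $\kappa$ were constant, $M(g)$ would be the constant term of the Laurent series of $g$ in $x$; this is the situation of the model in Section~\ref{sec:model}.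
\end{remark}

\section{Bisections near a nodal fiber}\label{sec:nodal}

\subsection{Setup}\label{sec:setup}

Let $N=F_0$ be a nodal fiber and $s_1,s_2$ sections with $s_1+s_2+mN\in|L|$. In Sections~\ref{sec:setup}--\ref{sec:count} we allow $m\ge0$. Use the coordinate and the trivialization of Lemma~\ref{lem:tate} in Section~\ref{sec:glue}, with $\rho<1$. After shrinking $D$, write $s_i=\Phi(\alpha_i,t)$ over $D$ with $\alpha_i=e^{\varphi_i}$, $\varphi_i\in\mathcal O(D)$, and $\varphi_1=\varphi_2$ if $s_1=s_2$. Over $D'$ we have $s_i+\exp\eta=\Phi(\alpha_ie^\eta,t)$. As $\Phi$ is injective over $0$, condition (G) says that $\alpha_1(0)\ne\alpha_2(0)$ if $s_1\ne s_2$.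

To count copies of $N$ we use a test curve. Fix $v\in\mathbb C^*$ different from $\alpha_1(0),\alpha_2(0)$ and let $\mathbf v$ be the local section $\Phi(v,t)$. Shrink $D$ so that $\alpha_i\ne v$ and $C_0^{-1}\le|\alpha_i/v|\le C_0$ on $D$ for a constant $C_0$, and so that $\rho<C_0^{-1}$. Then $\alpha_i=vt^n$ is impossible for every $n\in\mathbb Z$, so $\mathbf v$ is disjoint from $s_1$ and $s_2$ over $D$.

The functions $u$ of the model have zeros and poles over $t=0$, so the natural parameters are the points over $t=0$. We have $xt=x^2+cx+\delta=(x-x_1)(x-x_2)$ with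
\[
c=-(x_1+x_2),\qquad\delta=x_1x_2,
\]
and likewise $yt=(y-x_1)(y-x_2)$. We regard functions of $(c,\delta)$ as symmetric functions of $(x_1,x_2)$. For $\delta\ne0$ let $[x_i]\in A$ be the point with $x=x_i$. The involution exchanges $[x_1]$ and $[x_2]$ since $\delta/x_1=x_2$. From $(x_1-x_2)^2=c^2-4\delta=pp'$ we see that $x_1=x_2$ if and only if $0$ is a branch point. For integers $a,b$ with $d=a+b$, the relations $x_1/x=y/x_2$ and $x_2/x=y/x_1$ give
\[
\Bigl(1-\frac{x_1}x\Bigr)^a\Bigl(1-\frac{x_2}x\Bigr)^b=\Bigl(-\frac y{x_2}\Bigr)^a\Bigl(1-\frac{x_2}y\Bigr)^a\Bigl(-\frac y{x_1}\Bigr)^b\Bigl(1-\frac{x_1}y\Bigr)^b,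
\]
and substituting $y=t(1-x_1/y)^{-1}(1-x_2/y)^{-1}$ we obtain
\begin{equation}\label{eq:flip}
\Bigl(1-\frac{x_1}x\Bigr)^a\Bigl(1-\frac{x_2}x\Bigr)^b=\frac{t^d}{(-x_1)^b(-x_2)^a}\Bigl(1-\frac{x_1}y\Bigr)^{-a}\Bigl(1-\frac{x_2}y\Bigr)^{-b}.
\end{equation}

On $D'$ we have $|x_i/X|<1$ for small $(x_1,x_2)$, so the principal logarithms below are defined. Put
\[
\Lambda_{a,b}=a\log\Bigl(1-\frac{x_1}X\Bigr)+b\log\Bigl(1-\frac{x_2}X\Bigr),\qquad J_i=M\Bigl(\log\Bigl(1-\frac{x_i}X\Bigr)\Bigr),\qquad\Psi=M(\varphi_1-\varphi_2).
\]
The functions $J_1,J_2,\Psi$ are holomorphic near $(x_1,x_2)=(0,0)$. We have $J_i(0,0)=0$, $\Psi(0,0)=\varphi_1(0)-\varphi_2(0)$ by \eqref{eq:Mdiag}, and $\Psi\equiv0$ if $s_1=s_2$. In the model the $J_i$ vanish. In general we absorb them into the coordinates: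
\[
X_1=-x_1e^{2J_2},\qquad X_2=-x_2e^{2J_1}.
\]
The Jacobian matrix at the origin is minus the identity, so $(X_1,X_2)$ are coordinates on $(\mathbb C^2,0)$, and $X_i/x_i$ is a unit. The swap $x_1\leftrightarrow x_2$ fixes $X$ and $M$, so it exchanges $J_1,J_2$ and hence $X_1,X_2$. Its fixed locus is $\{x_1=x_2\}=\{X_1=X_2\}$.

For a constant $\ell$ consider
\begin{equation}\label{eq:cochain}
g_1=\varphi_1-\Lambda_{a,b},\qquad g_2=\ell+\varphi_2+\Lambda_{a,b}.
\end{equation}
Then $M(g_1-g_2)=0$ if and only if
\begin{equation}\label{eq:ell}
\ell=\Psi-2aJ_1-2bJ_2,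
\end{equation}
and for this value of $\ell$ and $x_1x_2\ne0$,
\begin{equation}\label{eq:equiv}
e^\ell=(-x_1)^b(-x_2)^a\iff X_1^bX_2^a=e^\Psi .
\end{equation}

\subsection{From bisections to equations}

\begin{proposition}\label{prop:eq}
Let $(x_1,x_2)$ be small with $x_1x_2\ne0$ and $x_1\ne x_2$. Let $\beta:C_{c,\delta}\to R$ be holomorphic with $\pi\beta=\pi_C$ and $\beta|_{U_i}=s_i+\exp\eta_i$, $\eta_i\in H^0(U,\mathcal L)$. There is a unique meromorphic function $u$ on $A$ with $\beta=\Phi(u,t)$ off $[x_1],[x_2]$ and $u=\alpha_1e^{\eta_1}$ on $A\cap U_1$. It satisfies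
\[
\operatorname{div}u=a[x_1]+b[x_2],\qquad u=t^{a+b}\alpha_2e^{\eta_2}\ \text{ on }A\cap U_2
\]
for some integers $a,b$. Moreover $X_1^bX_2^a=e^\Psi$, and $\beta$ is determined by $(x_1,x_2,a,b)$.
\end{proposition}

\begin{proof}
Over $t\ne0$, $\Phi$ is a covering with group $\mathbb Z$. Pull it back by $\beta$ to $A^*=A\setminus\{[x_1],[x_2]\}$. The monodromy along $\gamma_1$ is trivial, since $\alpha_1e^{\eta_1}$ is a lift. Because $x_1\ne x_2$, the map $\pi_C$ is \'etale at $[x_i]$. So near $[x_i]$ the map $\beta$ is a local section of $\pi$, takes values in $R^\#$, and is $\Phi(\mu_i,t)$ with a unit $\mu_i$; hence the monodromy around $[x_i]$ is trivial. These loops generate $H_1(A^*)$ and the group is abelian, so there is a unique lift $u$ on $A^*$ extending $\alpha_1e^{\eta_1}$. Two lifts over a connected set differ by a power of $t$. So $u=t^n\mu_i$ near $[x_i]$, where $t$ has a simple zero, and $u$ is meromorphic with divisor $a[x_1]+b[x_2]$. Also $u=t^d\alpha_2e^{\eta_2}$ on $A\cap U_2$ for some $d$. The winding numbers of $u=e^{\varphi_1+\eta_1}$ on $\gamma_1$ and of $u=t^de^{\varphi_2+\eta_2}$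 on $\gamma_2$ are $0$ and $d$, so the argument principle gives $d=a+b$.

The function $u(1-x_1/x)^{-a}(1-x_2/x)^{-b}$ is holomorphic and nonvanishing on $A$. On $A\cap U_1$ it equals $e^{\varphi_1+\eta_1-\Lambda_{a,b}}$, so it has winding number $0$ on $\gamma_1$, and it is $e^h$ with $h\in\mathcal O(A)$ and $h=\varphi_1+\eta_1-\Lambda_{a,b}$ on $A\cap U_1$. On $A\cap U_2$, where $y=X$, identity \eqref{eq:flip} gives $e^h=(-x_1)^b(-x_2)^ae^{\varphi_2+\eta_2+\Lambda_{a,b}}$. So $h=\ell+\varphi_2+\eta_2+\Lambda_{a,b}$ there, for a constant $\ell$ with $e^\ell=(-x_1)^b(-x_2)^a$. Thus $(h,\eta_1,\eta_2)$ solves the gluing problem for \eqref{eq:cochain} with $\mu=0$. Lemma~\ref{lem:glue} gives \eqref{eq:ell}, and \eqref{eq:equiv} gives the equation. Finally, $(x_1,x_2,a,b)$ determine $\ell$ by \eqref{eq:ell}, hence $g_1,g_2$, hence $\eta_1$ by uniqueness in Lemma~\ref{lem:glue}, hence $\beta$ by the identity theorem.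
\end{proof}

We call $(x_1,x_2,a,b)$ the \emph{data} of $\beta$. If $x_1=x_2$, the map $\beta$ may pass through the node of $N$ and the lifting argument breaks down; Lemma~\ref{lem:etale}(ii) will let us ignore this case.

\subsection{Counting copies of $N$}\label{sec:count}

The multiplicity of $N$ in the limit is the number of points in which $\beta$ meets $\mathbf v$ near $t=0$. These are the solutions of the infinitely many equations $u=vt^n$. A theta function packs them into one equation, to which the argument principle applies.

\begin{lemma}\label{lem:count}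
In Proposition~\ref{prop:eq}, if $|\eta_1|,|\eta_2|$ are smaller on $\gamma$ than a constant independent of $\beta$, then $\beta^*\mathbf v$ has degree $-ab$ over $|t|<\frac34\rho$. Consequently, let $\beta_j$ be maps as in Proposition~\ref{prop:eq}, birational onto images $B_j$ that converge in a linear system to $s_1+s_2+m'N$, with $\eta_1,\eta_2\to0$ on $\gamma$. Then $m'=-a_jb_j$ for large $j$.
\end{lemma}

\begin{proof}
On $\mathbb C^*\times\{|q|<1\}$ let
\[
\vartheta(u,q)=\prod_{n\ge0}(1-q^nu)\prod_{n\ge1}(1-q^n/u).
\]
For $q\ne0$ it has simple zeros exactly at $u\in q^{\mathbb Z}$, and $\vartheta(u,0)=1-u$. Replacing $u$ by $qu$ removes the factor $1-u$ and adds the factor $1-1/u$, so $\vartheta(qu,q)=-u^{-1}\vartheta(u,q)$. Induction in both directions gives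
\begin{equation}\label{eq:theta}
\vartheta(q^nu,q)=(-1)^nq^{-n(n-1)/2}u^{-n}\vartheta(u,q)\qquad(n\in\mathbb Z).
\end{equation}
The function $\vartheta(u/v,t)$ vanishes to first order exactly along $\Phi^{-1}(\mathbf v)$, so in the local charts $\Phi$ it is an equation of $\mathbf v$.

Let $\Theta=\vartheta(u/v,t)$ on $A$. Off $[x_1],[x_2]$ its divisor is $\beta^*\mathbf v$. Near $[x_1]$ we have $u=t^a\mu_1$ and $\beta=\Phi(\mu_1,t)$, so by \eqref{eq:theta} the order of $\Theta$ is $-\frac12a(a-1)+\operatorname{mult}_{[x_1]}\beta^*\mathbf v$. Near $[x_2]$ we have $u=t^b\mu_2$, and the order is $-\frac12b(b-1)+\operatorname{mult}_{[x_2]}\beta^*\mathbf v$. The functions $\vartheta(\alpha_i/v,t)$ have no zeros on $D$, as $\mathbf v$ misses $s_i$. So if $|\eta_i|$ is small enough on $\gamma$, the functions $\vartheta(\alpha_ie^{\theta\eta_i}/v,t)$, $0\le\theta\le1$, do not vanish on $\gamma$, and $\vartheta(\alpha_ie^{\eta_i}/v,t)$ has winding number $0$. Hence $\Theta$ has winding number $0$ on $\gamma_1$. On $\gamma_2$, with $d=a+b$,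
\[
\Theta=\pm t^{-d(d-1)/2}(\alpha_2e^{\eta_2}/v)^{-d}\,\vartheta(\alpha_2e^{\eta_2}/v,t)
\]
has winding number $-\frac12d(d-1)$. The argument principle gives
\[
\deg\beta^*\mathbf v=\tfrac12\bigl(a(a-1)+b(b-1)-d(d-1)\bigr)=-ab .
\]
If $\beta_j$ is birational onto $B_j$, this degree is the number of zeros in $|t|<\frac34\rho$ of the equation of $B_j$ restricted to $\mathbf v$. The equation of $s_1+s_2+m'N$ restricted to $\mathbf v$ has a zero of order $m'$ at $t=0$ and no other zero in $D$. Hurwitz's theorem concludes.
\end{proof}

\subsection{The plane curves $\Gamma_{k,l}$}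

From now on in this section $m\ge1$. Then $a$ and $b$ have opposite signs, and we may name the roots so that $a=k>0$ and $b=-l<0$. For $kl=m$ let $\Gamma_{k,l}\subset(\mathbb C^2,0)$ be the germ
\[
\Gamma_{k,l}:\quad X_2^k=e^\Psi X_1^l .
\]
Call a branch \emph{diagonal} if it lies in $\{x_1=x_2\}$.

\begin{lemma}\label{lem:branches}
The germ $\Gamma_{k,l}$ is reduced and has $\gcd(k,l)$ branches. On the normalization of each branch, $x_1x_2$ vanishes to order $(k+l)/\gcd(k,l)$. If $s_1\ne s_2$, no branch is diagonal. If $s_1=s_2$, the only diagonal branch among all $\Gamma_{k,l}$ with $kl=m$ is $X_1=X_2$ in $\Gamma_{n,n}$, which exists when $m=n^2$; on it $x_1x_2$ has order $2$.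
\end{lemma}

\begin{proof}
Put $X_2'=X_2e^{-\Psi/k}$. Then $(X_1,X_2')$ are coordinates, in which the equation is $X_2'^{\,k}=X_1^l$. With $k=k'\gcd(k,l)$ and $l=l'\gcd(k,l)$ it factors into the distinct equations $X_2'^{\,k'}=\zeta X_1^{l'}$, $\zeta^{\gcd(k,l)}=1$. Since $k',l'$ are coprime, each of these is irreducible with normalization $X_1=\tau^{k'}$, $X_2'=\xi\tau^{l'}$, $\xi^{k'}=\zeta$. So $x_1$ and $x_2$ have orders $k'$ and $l'$. On a diagonal branch $X_1=X_2$, which forces $k'=l'$, so $k=l$, and then $e^\Psi\equiv1$ on the branch. If $s_1\ne s_2$ this contradicts $e^{\Psi(0,0)}=\alpha_1(0)/\alpha_2(0)\ne1$, which is condition (G). If $s_1=s_2$, then $\Psi=0$ and $\Gamma_{n,n}$ is the union of the lines $X_2=\zeta X_1$, $\zeta^n=1$.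
\end{proof}

\subsection{From equations to bisections}

\begin{proposition}\label{prop:exist}
Let $kl=m$ and let $S$, with coordinate $\tau$, be the normalization of a nondiagonal branch of $\Gamma_{k,l}$. After shrinking $S$, there is a nonconstant holomorphic map $\chi:S\to V(L)$ with $\chi(0)=s_1+s_2+mN$ such that for $\tau\ne0$ the curve $\chi(\tau)$ is irreducible and rational, and its normalization is a map $\beta_\tau:C_{c,\delta}\to R$ as in Proposition~\ref{prop:eq} with data $(x_1(\tau),x_2(\tau),k,-l)$. Moreover $\eta_1,\eta_2\to0$ uniformly on compact subsets of $U$ as $\tau\to0$.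
\end{proposition}

\begin{proof}
Let $a=k$, $b=-l$, $d=a+b$. After shrinking $S$ we have $x_1x_2\ne0$ and $x_1\ne x_2$ for $\tau\ne0$. Define $\ell(\tau)$ by \eqref{eq:ell} and $g_1,g_2$ by \eqref{eq:cochain}; they are holomorphic in $\tau\in S$, and $M(g_1-g_2)=0$. Lemma~\ref{lem:glue} gives $h,\eta_1,\eta_2$, holomorphic in $\tau$, with $g_i=h-\eta_i$.

\emph{The center.} At $\tau=0$ we have $c=\delta=0$, $g_1=\varphi_1$, $g_2=\ell(0)+\varphi_2$ and $\ell(0)=\Psi(0,0)=\varphi_1(0)-\varphi_2(0)$. So $g_1,g_2$ extend to the two discs of $A$ and agree at the node. They define a solution with $\eta_1=\eta_2=0$, and by uniqueness $\eta_i|_{\tau=0}=0$. This gives the last assertion.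

\emph{The maps.} Let $\tau\ne0$ and $u=e^h(1-x_1/x)^a(1-x_2/x)^b$, with divisor $k[x_1]-l[x_2]$. On $A\cap U_1$, $h=\varphi_1-\Lambda_{a,b}+\eta_1$ gives $u=\alpha_1e^{\eta_1}$. The equation of $\Gamma_{k,l}$ and \eqref{eq:equiv} give $e^\ell=(-x_1)^b(-x_2)^a$, so on $A\cap U_2$, $h=\ell+\varphi_2+\Lambda_{a,b}+\eta_2$ and \eqref{eq:flip} give $u=t^d\alpha_2e^{\eta_2}$. Since $\Phi(t^nu,t)=\Phi(u,t)$ for $t\ne0$, the maps $\Phi(u,t)$ on $A\setminus\{[x_1],[x_2]\}$ and $s_i+\exp\eta_i$ on $U_i$ glue. From $t=x(1-x_1/x)(1-x_2/x)$ we get that $ut^{-a}=e^hx^{-a}(1-x_2/x)^{b-a}$ is a unit near $[x_1]$ and $ut^{-b}=e^hx^{-b}(1-x_1/x)^{a-b}$ is a unit near $[x_2]$, so the map extends over these points. This defines $\beta_\tau$, holomorphically in $\tau\ne0$, with the required data.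

\emph{Birationality.} If $\beta_\tau$ is not birational onto its image, it has degree $2$ onto a section, so $\beta_\tau\circ\iota=\beta_\tau$ and $u\circ\iota=t^ju$ for some $j$. Comparing divisors, $k[x_2]-l[x_1]=(j+k)[x_1]+(j-l)[x_2]$, so $j=-(k+l)$ and $j=k+l$, which is absurd.

\emph{The limit.} Let $0<r<\rho/2$. For $\tau$ small in terms of $r$, the two sheets and the functions $g_i$ extend over $r<|t|<\rho$, and there $h^+\pm Wh^--g_i$ extends $\eta_i$ holomorphically in $(t,\tau)$. By the identity theorem the extension vanishes for $\tau=0$, and $\beta_\tau=s_i+\exp\eta_i$ on the $i$-th sheet over $|t|>r$. So the sheets converge to $s_1,s_2$ locally uniformly over $\mathbb P^1\setminus0$. Lemma~\ref{lem:family} gives a nonconstant holomorphic map $\chi:S\to|L'|$ with $\chi(0)=s_1+s_2+m'N$. By Lemma~\ref{lem:count}, $m'=-ab=m$. So $L'=L$, and $\chi$ takes values in $V(L)$.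
\end{proof}

\begin{remark}\label{rem:diagonal}
On the diagonal branch, where $s_1=s_2=s$, $a=-b$ and $x_1=x_2$, we have $\Lambda_{a,b}=0$, $J_1=J_2$, $\ell=0$ and $g_1=g_2=\varphi_1$. The solution is $h=\varphi_1$, $\eta_i=0$, and the construction returns $s\circ\pi_C$, a double cover of the section. This lost branch accounts for the term $-1$ in Theorem~\ref{thm:main}.
\end{remark}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:refined}(a)}\label{sec:proof}

Let $m\ge1$ and $Z_0=s_1+s_2+mN$. Let $\mathcal S$ be the disjoint union of the discs $S$ of Proposition~\ref{prop:exist} over all nondiagonal branches of all $\Gamma_{k,l}$ with $kl=m$. We shrink the discs so that the following hold. The parametrizations are injective and distinct branches of one $\Gamma_{k,l}$ meet only at the origin, so a point of $\mathcal S$ other than a center is a quadruple $\mathbf p=(k,l;x_1,x_2)$; every point of $\Gamma_{k,l}$ sufficiently near the origin with $x_1\ne x_2$ occurs. The sections $\eta_1,\eta_2$ are small on $\gamma$. If $s_1\ne s_2$, they are so close to $0$ at a fixed point $t_1\in\gamma$ with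 $s_1(t_1)\ne s_2(t_1)$ that $s_1+\exp\eta_1$ and $s_2+\exp\eta_2$ take values there in two fixed disjoint neighborhoods of $s_1(t_1)$ and $s_2(t_1)$.

The nonconstant maps $\chi$ lift to $\widetilde\chi:\mathcal S\to\widetilde V(L)$. Outside the discrete set $\widetilde\chi^{-1}(\widetilde V(L)\setminus V^\circ)$, and hence everywhere by continuity,
\begin{equation}\label{eq:fchi}
f_L\circ\widetilde\chi=(c,\delta)=(-(x_1+x_2),\,x_1x_2).
\end{equation}
So each center goes to a point $P$ over $Z_0$ with $f_L(P)\in\Delta$. It remains to find how often $\widetilde\chi$ covers a neighborhood of such a point. The only ambiguity in describing a bisection by its data is the choice of which sheet is called the first, and this choice is free only if $s_1=s_2$. Put $\nu=1$ if $s_1\ne s_2$ and $\nu=2$ if $s_1=s_2$, and in the second case let $\mathbf p^{\mathrm{sw}}=(l,k;x_2,x_1)$. As $\Psi=0$ and the swap exchanges $X_1,X_2$, it maps $\Gamma_{k,l}$ onto $\Gamma_{l,k}$.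

\begin{proposition}\label{prop:cover}
Let $P$ lie over $Z_0$ with $f_L(P)\in\Delta$. Every $Q\ne P$ near $P$ has exactly $\nu$ preimages under $\widetilde\chi$. If $s_1=s_2$, they have the form $\mathbf p,\mathbf p^{\mathrm{sw}}$.
\end{proposition}

\begin{proof}
For $Q\ne P$ near $P$, we have $Q\in V^\circ$ and $B_Q$ is a smooth point of $V(L)$, so $Q$ is the only point over it. Hence $\widetilde\chi(\mathbf p)=Q$ if and only if $\chi(\mathbf p)=B_Q$.

\emph{Existence.} By Lemma~\ref{lem:limit}, $f_L(P)=2[0]$, so $(c,\delta)=f_L(Q)\to0$ as $Q\to P$. We have $\delta\ne0$ as $Q\in V^\circ$, and $x_1\ne x_2$ by Lemma~\ref{lem:etale}(ii) with $t_*=0$. The normalization of $B_Q$ is a map $\beta:C_{c,\delta}\to R$ over $\mathbb P^1$. By Lemma~\ref{lem:limit} with $K_0=\overline U$, after composing with $\iota$ if needed, $\beta|_{U_i}=s_i+\exp\eta_i$ with $\eta_i\to0$ uniformly. Proposition~\ref{prop:eq} applies, and Lemma~\ref{lem:count} gives $-ab=m$. Name the roots so that $a=k>0$ and $b=-l<0$. Then $(x_1,x_2)\in\Gamma_{k,l}$ is near the origin with $x_1\ne x_2$, so $\mathbf p=(k,l;x_1,x_2)\in\mathcal S$.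 The map of Proposition~\ref{prop:exist} at $\mathbf p$ has the same data as $\beta$, so it equals $\beta$, and $\chi(\mathbf p)=B_Q$.

\emph{At most $\nu$ preimages.} Let $\mathbf p=(k,l;x_1,x_2)$ and $\mathbf p'$ be preimages of $Q$, with maps $\beta,\beta'$ and associated objects $u,\eta_i$ and $u',\eta_i'$. Both maps normalize $B_Q$ over $\mathbb P^1$, so they have the same $(c,\delta)$, and $\beta'=\beta$ or $\beta'=\beta\circ\iota$.

If $\beta'=\beta$, the small sections $\eta_1,\eta_1'$ agree on $\gamma$, hence on $U$, so $u=u'$. The divisor $k[x_1]-l[x_2]$ of $u$ determines the quadruple, so $\mathbf p=\mathbf p'$.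

If $\beta'=\beta\circ\iota$, then $s_1+\exp\eta_1'=s_2+\exp\eta_2$ on $U$. By the choice of the discs this forces $s_1=s_2$, and then $\eta_1'=\eta_2$ by smallness. On $A\cap U_1$ we have $u\circ\iota=t^d\alpha_1e^{\eta_2}$ with $d=k-l$, so $u'=t^{-d}(u\circ\iota)$ and
\begin{equation}\label{eq:swapdiv}
\operatorname{div}u'=k[x_2]-l[x_1]-(k-l)([x_1]+[x_2])=l[x_2]-k[x_1].
\end{equation}
Thus $\mathbf p'=\mathbf p^{\mathrm{sw}}$.

\emph{Two preimages if $s_1=s_2$.} Let $\mathbf p$ be a preimage, with map $\beta$. The map $\beta\circ\iota$ satisfies the hypotheses of Proposition~\ref{prop:eq} with $\eta_1,\eta_2$ exchanged, and by \eqref{eq:swapdiv} its data are those of $\mathbf p^{\mathrm{sw}}$. This point is near the origin, so it lies in $\mathcal S$, and its map is $\beta\circ\iota$, with image $B_Q$. Finally $\mathbf p^{\mathrm{sw}}\ne\mathbf p$ because $x_1\ne x_2$.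
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $P$ be as in Proposition~\ref{prop:cover}. As $Q\to P$, the preimages of $Q$ have $(c,\delta)\to0$ by \eqref{eq:fchi}, so they approach centers, and by continuity these centers map to $P$. If $\widetilde\chi$ has local degree $n_S$ at a center over $P$, then $Q$ has exactly $n_S$ preimages near it. So $\sum n_S=\nu$, the sum over the centers over $P$. By \eqref{eq:fchi}, $\operatorname{ord}_S(x_1x_2)=n_S\operatorname{ord}_Pf_L^*\Delta$. Summing over all discs and using Lemma~\ref{lem:branches},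
\[
\nu\sum_{B_P=Z_0}\operatorname{ord}_Pf_L^*\Delta=\sum_S\operatorname{ord}_S(x_1x_2)=\sum_{kl=m}(k+l)-2\cdot\#\{\text{diagonal branches}\}.
\]
The first term on the right is $2\sigma_1(m)$. The second is $2$ if $s_1=s_2$ and $m$ is a square, and $0$ otherwise. Divide by $\nu$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:refined}(a)]
If $s_1\ne s_2$, then $\sum n_S=1$: over each $P$ there is exactly one center, of local degree $1$. So the points $P$ correspond to the branches of the $\Gamma_{k,l}$, none of which is diagonal, and Lemma~\ref{lem:branches} gives the numbers and the orders.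

Let $s_1=s_2$. If the centers of $S$ and $S'$ both map to $P$, a point $Q$ near $P$ has preimages in both discs, so $S'$ is $S$ or its swap. Conversely, a disc and its swap have centers with the same image, by continuity. So the points $P$ correspond to swap orbits of nondiagonal branches. An orbit of two branches has $n_S=1$ on each, and a swap-stable branch has $n_S=2$. For $k<l$ the swap pairs the branches of $\Gamma_{k,l}$ with those of $\Gamma_{l,k}$, which gives $\gcd(k,l)$ points of multiplicity $(k+l)/\gcd(k,l)$. For $k=l=n$ the nondiagonal branches are $X_2=\zeta X_1$ with $\zeta^n=1$, $\zeta\ne1$, each with $\operatorname{ord}(x_1x_2)=2$, and the swap sends $\zeta$ to $\zeta^{-1}$. The pairs $\{\zeta,\zeta^{-1}\}$ with $\zeta\ne\pm1$ give $\lfloor(n-1)/2\rfloor$ points of multiplicity $2$. For even $n$ the branch $\zeta=-1$ is stable and gives one point of multiplicity $2/2=1$.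
\end{proof}

\section{Simple telltales and the degree of $f_L$}\label{sec:simple}

Let $f_L(P)=2[t_0]$, so $B_P=s_1+s_2+mF_{t_0}$ by Lemma~\ref{lem:limit}. To prove Theorem~\ref{thm:refined}(b) we show that $m\ge1$ if $F_{t_0}$ is nodal and $m=0$ if it is smooth, and we compute the multiplicity in the second case.

\begin{lemma}\label{lem:nodal0}
If $F_{t_0}$ is nodal, then $m\ge1$.
\end{lemma}

\begin{proof}
Suppose $m=0$. Then $s_1\ne s_2$ since $L\ne2s$. Use the setup of Section~\ref{sec:setup} at $N=F_{t_0}$. For $Q\ne P$ near $P$, the existence step in the proof of Proposition~\ref{prop:cover}, up to the use of Lemma~\ref{lem:count}, did not need $m\ge1$; it gives data with $ab=0$ and $X_1^bX_2^a=e^\Psi$. Name the roots so that $b=0$. Then $|X_2|^a=|e^\Psi|$ is bounded above and below, while $0\ne X_2\to0$, so $a=0$ for $Q$ near $P$. Hence $e^\Psi=1$ at points tending to the origin, and $\alpha_1(0)=\alpha_2(0)$, contradicting (G).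
\end{proof}

\subsection{The equation at a smooth fiber}

Let $F_{t_0}$ be smooth and let $s_1,s_2$ be any two sections. Use Section~\ref{sec:glue} with a disc $D$ over which all fibers are smooth. Then $\ker\exp=\mathbb Z\varpi_1+\mathbb Z\varpi_2$ over $D$ with $\varpi_i\in\mathcal O(D)$, and $s_i=\exp\varphi_i$ with $\varphi_i\in\mathcal O(D)$. If $s_1(t_0)=s_2(t_0)$, we choose the lifts with $\varphi_1(0)=\varphi_2(0)$. Put $\Psi=M(\varphi_1-\varphi_2)$, now a function of $(c,\delta)$. There is no winding around a node, so the equation is additive.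

\begin{lemma}\label{lem:smooth}
Let $(c,\delta)$ be sufficiently small with $\delta\ne0$, and let $\beta:C_{c,\delta}\to R$ be holomorphic with $\pi\beta=\pi_C$ and $\beta|_{U_i}=s_i+\exp\eta_i$, $\eta_i\in H^0(U,\mathcal L)$. Then $s_1(t_0)=s_2(t_0)$, $\Psi(c,\delta)=0$, and $\eta_1,\eta_2$ are given by Lemma~\ref{lem:glue} applied to $(g_1,g_2)=(\varphi_1,\varphi_2)$.
\end{lemma}

\begin{proof}
Over $D$ the map $\exp$ is a covering, and $\varphi_1+\eta_1$ lifts $\beta$ along the generator $\gamma_1$ of $\pi_1(A)$. So $\beta|_A=\exp h$ with $h\in\mathcal O(A)$ and $h=\varphi_1+\eta_1$ on $A\cap U_1$. On $A\cap U_2$ we have $h=\varphi_2+\varpi+\eta_2$ with $\varpi=n_1\varpi_1+n_2\varpi_2$. By Lemma~\ref{lem:glue},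
\[
\Psi=n_1M(\varpi_1)+n_2M(\varpi_2)\quad\text{at }(c,\delta).
\]
As $(c,\delta)\to0$ we have $M(\varpi_i)\to\varpi_i(0)$ by \eqref{eq:Mdiag}, and these two numbers are independent over $\mathbb R$. So $(n_1,n_2)$ is bounded independently of $\beta$. For each of the finitely many candidates $\varpi$, the function $M(\varphi_1-\varphi_2-\varpi)$ has value $\varphi_1(0)-\varphi_2(0)-\varpi(0)$ at the origin, so it has zeros arbitrarily near the origin only if this value is $0$. Hence $\varpi(0)=\varphi_1(0)-\varphi_2(0)$ and $s_1(t_0)=s_2(t_0)$. By the choice of lifts $\varpi(0)=0$, so $n_1=n_2=0$.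
\end{proof}

Assume now $s_1(t_0)=s_2(t_0)=o$, and let $\Gamma=\{\Psi=0\}\subset B$, which contains the origin by \eqref{eq:Mdiag}. Lemma~\ref{lem:glue} with parameter space $B$ gives $h,\eta_1,\eta_2$, holomorphic in $(c,\delta)$, with
\begin{equation}\label{eq:universal}
h=\varphi_1+\eta_1-\Psi\ \text{ on }A\cap U_1,\qquad h=\varphi_2+\eta_2\ \text{ on }A\cap U_2 .
\end{equation}
For $(c,\delta)\in\Gamma$, the maps $\exp h$ on $A$ and $s_i+\exp\eta_i$ on $U_i$ glue to $\beta_{c,\delta}:C_{c,\delta}\to R$, and these maps are jointly continuous on the family of conics over $\Gamma$. At the origin, $\varphi_1,\varphi_2$ agree at the node, so by uniqueness $\eta_i=0$ and $\beta_{0,0}$ maps the two lines onto $s_1$ and $s_2$. The family of conics is proper, so the following holds.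
\begin{itemize}
\item[$(*)$] As $(c,\delta)\to0$ in $\Gamma$, the image of $\beta_{c,\delta}$ lies in arbitrarily small neighborhoods of $s_1\cup s_2$, and the two sheets converge to $s_1,s_2$ locally uniformly over $\mathbb P^1\setminus t_0$.
\end{itemize}

Let $P$ satisfy $f_L(P)=2[t_0]$ and $B_P=s_1+s_2+mF_{t_0}$. For $Q\ne P$ near $P$, Lemma~\ref{lem:limit} presents the normalization of $B_Q$ as a map $\beta$ to which Lemma~\ref{lem:smooth} applies. So $s_1$ and $s_2$ meet over $t_0$, $f_L(Q)\in\Gamma$ and $\beta=\beta_{f_L(Q)}$. By $(*)$, $B_P$ is supported on $s_1\cup s_2$, so $m=0$, and $s_1\ne s_2$ because $L\ne2s$. With Lemma~\ref{lem:nodal0} this proves the first assertion of Theorem~\ref{thm:refined}(b).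

\subsection{Branches over a simple telltale}

Let $s_1\ne s_2$ with $s_1+s_2=L$, and let $o\in s_1\cap s_2$ lie over $t_0$. By (G) the fiber $F_{t_0}$ is smooth. By \eqref{eq:Mdiag},
\begin{equation}\label{eq:Psi0}
\Psi(c,0)=(\varphi_1-\varphi_2)(c),
\end{equation}
which is not identically $0$. So $\Gamma$ is a curve germ whose branches meet $\{\delta=0\}$ only at the origin.

Let $S$ be the normalization of a branch. For small $\tau\ne0$ the map $\beta_\tau=\beta_{c(\tau),\delta(\tau)}$ is birational onto its image; otherwise $\beta_\tau\circ\iota=\beta_\tau$, so $s_1+\exp\eta_1=s_2+\exp\eta_2$ on $U$, which is impossible for $\eta_i$ near $0$. By $(*)$ and Lemma~\ref{lem:family} we get a nonconstant holomorphic map $\chi:S\to|L'|$ with $\chi(0)=s_1+s_2$. So $L'=L$, and $\chi$ lifts to $\widetilde\chi:S\to\widetilde V(L)$ with $f_L\circ\widetilde\chi=(c,\delta)$.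

Let $\mathcal S$ be the disjoint union of these discs. The map $(c,\delta)$ is injective on $\mathcal S$ minus the centers, hence so is $\widetilde\chi$. Therefore $\widetilde\chi$ has local degree $1$ at each center, and different centers have different images, since nonconstant holomorphic maps are open. Conversely, let $B_P=s_1+s_2$ and $f_L(P)=2[t_0]$. We saw that every $Q\ne P$ near $P$ has $B_Q=\chi(\mathbf p)$ for the point $\mathbf p\in\mathcal S$ with coordinates $f_L(Q)$. Then $\widetilde\chi(\mathbf p)=Q$, as $B_Q$ is a smooth point of $V(L)$, and letting $Q\to P$ shows that $P$ is the image of a center. Hence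
\begin{equation}\label{eq:sumS}
\sum_{B_P=s_1+s_2,\ f_L(P)=2[t_0]}\operatorname{ord}_Pf_L^*\Delta=\sum_S\operatorname{ord}_S\delta .
\end{equation}
The right side is the intersection number of $\{\delta=0\}$ with the reduced curve $\Gamma$. To compute it from \eqref{eq:Psi0}, we need to know that $\Psi$ has no multiple factor. In Section~\ref{sec:nodal} the explicit shape of the equation gave this. Here it comes from deformation theory: a multiple factor would produce two independent first-order deformations of a curve that has only one.

\begin{lemma}\label{lem:reduced}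
The germ $\Psi$ is reduced.
\end{lemma}

\begin{proof}
Otherwise $d\Psi=0$ along some branch. Choose a point $b_0=(c_0,\delta_0)\ne0$ on it whose image under $\widetilde\chi$ lies in $V^\circ$. Then $\delta_0\ne0$, and $f=\beta_{b_0}:C\to R$ is an immersion with $N_f\cong\mathcal O$ by Lemma~\ref{lem:etale}(i). Let $\mathcal C\to B_0$ be the family of smooth conics over a neighborhood $B_0$ of $b_0$ in $B$, and $\pi_{\mathcal C}:\mathcal C\to\mathbb P^1$ the projection. On the three open subsets of $\mathcal C$ swept out by $A,U_1,U_2$ we have the maps $\exp h$, $s_1+\exp\eta_1$, $s_2+\exp\eta_2$ to $R$, each compatible with $\pi_{\mathcal C}$. By \eqref{eq:universal} they agree on the overlap of $A$ and $U_2$, and on the overlap of $A$ and $U_1$ they are $\exp h$ and $\exp(h+\Psi)$. Since $\Psi$ vanishes to second order at $b_0$, their differentials at points of $C$ agree. They glue to a homomorphism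
\[
\psi:T_{\mathcal C}|_C\to f^*T_R,\qquad\psi|_{T_C}=df,\qquad d\pi\circ\psi=d\pi_{\mathcal C}.
\]
Passing to quotients gives $T_{b_0}B\otimes\mathcal O_C\to N_f$, that is, a linear map $\mathbb C^2=T_{b_0}B\to H^0(N_f)=\mathbb C$. Let $\xi\ne0$ be in its kernel. Then $\psi(\tilde\xi)\in df(T_rC)$ for every $r\in C$ and every lift $\tilde\xi\in T_r\mathcal C$ of $\xi$. The ramification point over the branch point $p$ defines a holomorphic section $r(b)$ of $\mathcal C\to B_0$ with $\pi_{\mathcal C}(r(b))=p(b)$. Taking $r=r(b_0)$ and $\tilde\xi=dr(\xi)$ gives $dp(\xi)=d\pi(\psi(\tilde\xi))\in d\pi_C(T_rC)=0$. The ramification point over $p'$ gives $dp'(\xi)=0$ by the same computation. As $p\ne p'$, the pair $(p,p')$ is a system of coordinates at $b_0$, so $\xi=0$, a contradiction.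
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:refined}(b)]
By Lemma~\ref{lem:reduced}, the right side of \eqref{eq:sumS} is the intersection number at the origin of the divisor of $\Psi$ with the smooth curve $\{\delta=0\}$, which is $\operatorname{ord}_{c=0}\Psi(c,0)=\operatorname{ord}_0(\varphi_1-\varphi_2)$ by \eqref{eq:Psi0}. In the local chart $\exp$ at $o$, the sections are the graphs of $\varphi_1$ and $\varphi_2$, so this order is the local intersection number $(s_1\cdot s_2)_o$. A point $P$ over $s_1+s_2$ with $f_L(P)=2[t_0]$ has $F_{t_0}$ smooth by Lemma~\ref{lem:nodal0}, and $s_1,s_2$ meet over $t_0$ by Lemma~\ref{lem:smooth}. Summing over $o\in s_1\cap s_2$ gives total multiplicity $s_1\cdot s_2$.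

No component of $\widetilde V(L)$ is mapped into $\Delta$, and $\Delta$ is a conic, so $2\deg f_L^*\mathcal O(1)=\deg f_L^*\Delta$ is the sum of the multiplicities over all cycles $s_1+s_2$ and $s_1+s_2+mN$ in $|L|$. Such a cycle determines the unordered pair $\{s_1,s_2\}$, the integer $m$ and, for $m\ge1$, the fiber $N$, which can be any of the $12$ nodal fibers. Formula \eqref{eq:degree} follows from Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{GHS}
Fran\c{c}ois Greer, Joseph Helfer, John Sheridan,
\emph{Severi curves of rational elliptic surfaces},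
arXiv:2306.03200 (2023).

\end{thebibliography}
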